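# Strong majority edge-colorings with four colors

## 1. Three colors, tested on stars, cycles and the house

Color the edges of a graph so that, around every edge, no color takes more than half of the adjacent edges. How many colors are needed?

**Definition (strong majority edge-coloring).** Let $G$ be a finite simple graph. A coloring $c$ of $E(G)$ is a strong majority edge-coloring if for every edge $uv$ and every color $i$ the number of edges adjacent to $uv$ with color $i$ is at most half of the number of all edges adjacent to $uv$, that is,
$$\bigl|\{f\in E(G): |\{u,v\}\cap f|=1,\ c(f)=i\}\bigr|\le \frac{d(u)+d(v)}2-1 .$$
The least number of colors in such a coloring is $\mathrm{Maj}'(G)$.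

With three colors used about equally often, each color takes about a third of what an edge sees, which is below a half. So the first guess is that three colors are enough. Let us test it.

*Stars.* An edge of $K_{1,d}$ is adjacent to $d-1$ edges, and the bound is $\frac{d-1}2$. Use three colors, each at most $\lceil d/3\rceil$ times. This works if $\lceil d/3\rceil\le\frac{d-1}2$, which is true for $d=3$ ($1\le1$), $d=5$ ($2\le2$), $d=6$ ($2\le\frac52$), and for all $d\ge7$, since $\frac{d+2}3\le\frac{d-1}2$ is equivalent to $d\ge7$.

*Cycles.* An edge $e_i$ of a cycle has two adjacent edges and bound $1$, so the condition is $c(e_{i-1})\ne c(e_{i+1})$ for all $i$. The graph of these constraints, whose vertices are the edges of the cycle, has maximum degree at most $2$. Coloring greedily, three colors suffice.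

*The star $K_{1,4}$.* Here the bound is $\frac32$, so for each edge the other three edges have distinct colors. Any two of the four edges are among the "other three" of some edge, so all four colors differ. The guess is wrong: $\mathrm{Maj}'(K_{1,4})=4$.

This failure is not isolated. Let $v$ have degree $4$ and three leaf neighbors, with leaf edges $p,q,r$ and fourth edge $a$. Each of $p,q,r$ has bound $\frac{4+1}2-1=\frac32$, so it forces the other three edges at $v$ to have distinct colors, and any two of $p,q,r,a$ are among these three for a suitable one of $p,q,r$. So four colors are needed in every such graph. Identify the other end of $a$ with a vertex of $K_n$, $n\ge4$, and we have infinitely many connected examples.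

Leaves are not to blame either. Take the *house*: a triangle $u,v,s$ and a path $u,x,y,v$. Name the edges $a=us$, $b=vs$, $c=uv$, $d=ux$, $e=xy$, $f=yv$. The edges $a,b,d,f$ have bound $\frac{3+2}2-1=\frac32$, so their neighborhoods $\{b,c,d\}$, $\{a,c,f\}$, $\{a,c,e\}$, $\{b,c,e\}$ have three distinct colors each. The edge $e$ has bound $1$ and its neighbors $d,f$ must differ. So $c$ differs from all other edges, and the other conflicts form the 5-cycle $b,d,f,a,e$, which needs three further colors. Four colors are necessary, and here the minimum degree is $2$.

Some graphs have no such coloring. If $xyz$ is a path with $d(x)=1$ and $d(y)=2$, then $xy$ has exactly one adjacent edge and bound $\frac12$, so the color of $yz$ occurs once where at most $\frac12$ is allowed.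

**Definition (admissible).** A graph is admissible if it has no path $xyz$ with $d(x)=1$ and $d(y)=2$.

For example, the path on three vertices is not admissible; all stars $K_{1,d}$ with $d\neq2$ are. In an admissible graph we may give all edges distinct colors: an edge with at least two adjacent edges has bound at least $1$, an edge with no adjacent edge has no condition, and an edge with exactly one adjacent edge is a pair $xy$ with $d(x)=1,d(y)=2$, which is excluded.

So the corrected guess is four. This is the conjecture in Sylwia Antoniuk, Magdalena Prorok, Nika Salia, "Strong Majority Edge-Coloring", arXiv:2607.00212 (2026); the known results quoted with it are $\mathrm{Maj}'(G)\le8$ for every admissible $G$ and $\mathrm{Maj}'(G)\le4$ if $\delta(G)\ge7$. The conjecture is true.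

**Theorem 1.** Every finite simple admissible graph $G$ satisfies $\mathrm{Maj}'(G)\le4$.

**Proposition 2.** (a) A finite simple graph has a strong majority edge-coloring if and only if it is admissible, and then four colors suffice. (b) The constant $4$ is best possible, for infinitely many connected graphs and also for a graph with minimum degree $2$. (c) If no vertex has degree $1$, $2$ or $4$, then four colors suffice by Shannon's theorem alone; in particular this covers $\delta(G)\ge5$.

Part (a) follows from the remarks above and Theorem 1. Part (b) is what we just showed, with Theorem 1 for the upper bound. Part (c) comes next.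

## 2. Splitting vertices into triples, and the obstruction at degree 4

From now on the colors are $1,2,3,4$. A color is *missing at $v$* if no edge at $v$ has it. Let $n_v(i)$ be the number of edges of color $i$ at $v$, and call
$$\varepsilon_v(i)=n_v(i)-\frac{d(v)}2$$
the *excess* of $i$ at $v$. An edge $uv$ of color $c$ is adjacent to $n_u(i)+n_v(i)$ edges of color $i\ne c$ and to $n_u(c)+n_v(c)-2$ edges of color $c$. So its condition is
$$\varepsilon_u(i)+\varepsilon_v(i)\le-1\quad(i\ne c),\qquad \varepsilon_u(c)+\varepsilon_v(c)\le1. \tag{1}$$
In particular (1) holds everywhere if all excesses are at most $-\frac12$. Can proper edge-coloring achieve this?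

**Shannon's theorem (1949).** A loopless multigraph of maximum degree $\Delta$ satisfies $\chi'\le\lfloor3\Delta/2\rfloor$.

For $\Delta\le3$ this gives $\chi'\le4$. So a sensible first approach is to split vertices.

**Proof of Proposition 2(c).** Isolated vertices play no role. Split each vertex of degree $d\ge3$ into $\lceil d/3\rceil$ vertices of degree at most $3$, distributing its edges, and color the resulting graph properly with four colors. In $G$ each color occurs at most $\lceil d/3\rceil$ times at a vertex of degree $d$. For $d=3$ and $d\ge5$ we saw that $\lceil d/3\rceil\le\frac{d-1}2$, so all excesses are at most $-\frac12$ and (1) holds. $\square$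

Where does this stop? At degree $4$ we have $\lceil4/3\rceil=2$, and a color $A$ that occurs twice has excess $0$. Let $uv$ be an edge of color $\ne A$ at such a vertex $v$. Condition (1) asks for $\varepsilon_u(A)\le-1$, whereas splitting promises only $-\frac12$ at odd degrees; if $u$ has degree $3$ and sees $A$, then $\varepsilon_u(A)=-\frac12$ and (1) fails. If $u$ is a leaf, then (1) fails as well, as $K_{1,4}$ shows.

Degree $2$ is a second obstacle. If $d(s)=2$ and its edges have distinct colors $a,b$, then $\varepsilon_s(a)=\varepsilon_s(b)=0$, so the edge $vs$ of color $a$ needs $\varepsilon_v(b)\le-1$. Further, an edge with two ends of degree $2$ demands that the two edges next to it differ, a condition at distance two that a proper coloring does not see. (Degree $1$ turns out to be harmless except next to degree $4$.)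

For degree $4$ the opposite attempt is not to split: keep these vertices whole in the auxiliary graph, so that a proper coloring makes them *rainbow* (four distinct colors, all excesses $-1$). But then the auxiliary graph has maximum degree $4$ and may fail to be 4-edge-colorable. For $K_5$ it fails: a color class has at most two edges, and $4\cdot2<10$.

In $K_5$ a mixture works, and it is the model for the whole proof. Name the vertices $p,p',r,s,t$. Color $rs,st,rt$ with $1$; color $pr,ps,pt$ with $2,3,4$; color $p'r,p's,p't$ with $3,4,2$; color $pp'$ with $1$. Then $p,p'$ are rainbow. Each of $r,s,t$ has color $1$ twice (excess $0$) and every other color at most once (excess $\le-1$). Two of the ten edges at random: $rs$ has color $1$, and $0+0\le1$; $rp$ has color $2$, and color $1$ gives $0+(-1)=-1$. All edges are of one of these kinds or $pp'$, where the sums are $-2$. So (1) holds.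

The plan is as follows. Some degree-4 vertices stay whole (the set $Q$), others are cut into $3+1$ (the set $U$), and the edge that is cut off must be chosen so that a repeated color does no harm. We keep few adjacencies inside $Q$, because graphs of maximum degree $4$ whose degree-4 vertices have at most two neighbors of degree $4$ are almost always 4-edge-colorable. The exception that survives is $K_5$ minus an edge, and it gets the coloring just shown.

## 3. Threads and five conditions at the branch vertices

**Step: reduction.** Components can be treated separately. $K_1$ and $K_2$ are trivial, cycles need three colors, and a path on at least three vertices is not admissible. So let $G$ be connected, admissible, with a vertex of degree at least $3$. Vertices of degree at least $3$ are called *branch vertices*.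

**Definition (threads).** From a degree-2 vertex walk in both directions until vertices of degree $\ne2$ are reached; this happens since $G$ is not a cycle. By admissibility they do not have degree $1$. So every degree-2 vertex lies on a unique *thread*: a path, or a cycle through one branch vertex, with $k\ge1$ internal vertices, all of degree $2$, whose two ends are branch vertices. If the two ends coincide the thread is *closed*; as $G$ is simple, closed threads have $k\ge2$. All other edges are *direct* (two branch ends) or *leaf edges* (one branch end, one end of degree $1$). A thread has edges $e_0,\dots,e_k$; $e_0$ and $e_k$ are its *end-edges*.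

In the house, $u,v$ are the branch vertices; $usv$ is a thread with $k=1$, $uxyv$ a thread with $k=2$, and $uv$ is direct.

The purpose of this section is to forget the interior of threads: we list conditions on the colors at branch vertices which guarantee that the interior edges can be filled in. Let
$$L_v=\{i:\varepsilon_v(i)\le-1\}$$
be the set of colors that have room for one more at $v$. For example, if $d(v)=3$ with colors $1,2,3$, then $L_v=\{4\}$; a rainbow vertex of degree $4$ has $L_v=\{1,2,3,4\}$.

Suppose all edges at branch vertices are colored, and consider:

* **(C0)** If $d(v)\ge3$ and $d(v)\ne4$, then $n_v(i)\le\frac{d(v)-1}2$ for all $i$. If $d(v)=4$, then $v$ is rainbow, or *defective*: exactly one color $A_v$ occurs twice at $v$, the others at most once.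
* **(C1)** If $a$ is the color at $v$ of an end-edge of a thread with $k\ge2$, then $L_v\setminus\{a\}\neq\emptyset$.
* **(C2)** If $v$ is defective and $vy$ is a direct or leaf edge of color $\ne A_v$, then $y$ is a branch vertex and $\varepsilon_y(A_v)\le-1$.
* **(C3)** For a thread with $k=1$ and end colors $a$ at $v$, $a'$ at $w$: either $a=a'$, or $a'\in L_v$ and $a\in L_w$.
* **(C4)** For a thread with $k=2$ and end colors $a$ at $v$, $a'$ at $w$: $a\ne a'$ and $(\{a\}\cup L_v)\cap(\{a'\}\cup L_w)\ne\emptyset$.

**Lemma 3.** If (C0)–(C4) hold, the coloring extends to a strong majority edge-coloring of $G$ with colors $1,2,3,4$.

**Proof.** By (C0), $\varepsilon_v\le-\frac12$ if $d(v)\neq4$; $\varepsilon_v=-1$ if $v$ is rainbow; and if $v$ is defective, $\varepsilon_v(A_v)=0$ and $\varepsilon_v(i)\le-1$ for $i\ne A_v$. So always $\varepsilon_v\le0$.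

*Direct edges $uv$ of color $c$.* If neither end is defective, all sums in (1) are at most $-1$. Let $u$ be defective. For $i\ne A_u$ the sum is at most $-1+0$. For $i=A_u\ne c$, (C2) gives $\varepsilon_v(A_u)\le-1$, so the sum is at most $-1$. For $i=A_u=c$ the sum is at most $0\le1$.

*Leaf edges $v\ell$ of color $c$.* Here $\varepsilon_\ell(c)=\frac12$ and $\varepsilon_\ell(i)=-\frac12$ for $i\ne c$, so we need $\varepsilon_v(i)\le-\frac12$ for $i\ne c$ and $\varepsilon_v(c)\le\frac12$. This holds if $v$ is not defective. If $v$ is defective, (C2) forces $c=A_v$, since $\ell$ is not a branch vertex; then $\varepsilon_v(i)\le-1$ for $i\ne c$ and $\varepsilon_v(c)=0$.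

*Threads.* Let $v,w$ be the ends at $e_0,e_k$. The edge $e_0=vs$ has $d(v)$ adjacent edges, so each color may occur at most $d(v)/2$ times among them. This holds if $c(e_1)=c(e_0)$, because then color $i$ occurs $n_v(i)\le d(v)/2$ times among them ($e_1$ takes the place of $e_0$). It also holds if $c(e_1)\in L_v$, because then $c(e_1)$ occurs at most $n_v(c(e_1))+1\le d(v)/2$ times, and other colors at most $n_v\le d(v)/2$ times. The same is true for $e_k$, with $e_{k-1}$ and $w$. An edge $e_j$ with $1\le j\le k-1$ has two adjacent edges and needs $c(e_{j-1})\ne c(e_{j+1})$. Let $a,a'$ be the end colors.

* $k=1$: the two requirements are exactly ensured by (C3).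
* $k=2$: the edge $e_1$ needs $a\ne a'$; choose $c(e_1)$ in the intersection in (C4).
* $k=3$: we need $c(e_0)\ne c(e_2)$ and $c(e_1)\ne c(e_3)$. If $a\neq a'$, take $c(e_1)=a$, $c(e_2)=a'$. If $a=a'$, take $c(e_1)\in L_v\setminus\{a\}$ and $c(e_2)\in L_w\setminus\{a\}$, by (C1).
* $k=4$: we need $c(e_0)\ne c(e_2)\neq c(e_4)$ and $c(e_1)\ne c(e_3)$. If $a\ne a'$, take $c(e_1)=a$, $c(e_3)=a'$. If $a=a'$, take $c(e_1)=a$ and $c(e_3)\in L_w\setminus\{a\}$. In both cases choose $c(e_2)\notin\{a,a'\}$.
* $k\ge5$: take $c(e_1)=a$, $c(e_{k-1})=a'$. No two of $e_0,e_1,e_{k-1},e_k$ have indices differing by $2$, so nothing is violated yet. Color $e_2,\dots,e_{k-2}$ in order; $e_j$ must avoid $c(e_{j-2})$ and, if $e_{j+2}$ is already colored, $c(e_{j+2})$: at most two colors. $\square$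

The next lemma is how (C4) is usually obtained.

**Lemma 4.** Let a thread with $k=2$ have end colors $a\neq a'$ at $v,w$. If $|L_w|\ge3$ and $L_v\setminus\{a\}\ne\emptyset$, then (C4) holds for it.

**Proof.** If $a\in L_w$, then $a$ is in the intersection. Otherwise $L_w=\{1,2,3,4\}\setminus\{a\}\supseteq L_v\setminus\{a\}\neq\emptyset$. $\square$

**Lemma 5.** Assume (C0). If $d(v)=3$, then $v$ has three distinct colors and $L_v$ consists of its missing color. If $d(v)=4$, then $|L_v|\ge3$, and $L_v$ is everything if $v$ is rainbow. If $d(v)=5$, then $L_v=\{i:n_v(i)\le1\}$ and $|L_v|\ge2$. If $d(v)=7$, then $L_v=\{i:n_v(i)\le2\}$.

**Proof.** For $d=3$, (C0) says $n_v\le1$, and $\varepsilon_v(i)\le-1$ means $n_v(i)\le\frac12$. For $d=4$, $\varepsilon_v(i)\le-1$ means $n_v(i)\le1$. For $d=5$ it means $n_v(i)\le\frac32$; by (C0) $n_v\le2$, and at most two colors occur twice on five edges. For $d=7$ it means $n_v(i)\le\frac52$. $\square$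

Call $v$ *big* if $d(v)=6$ or $d(v)\ge8$. If the edges at a big vertex are partitioned into $\lceil d/3\rceil$ blocks of size at most $3$ with distinct colors inside each block, then
$$n_v(i)\le\lceil d/3\rceil\le \tfrac d2-1, \tag{2}$$
so $\varepsilon_v\le-1$ and $L_v$ is everything. Check: $2\le2$ for $d=6$, $3\le3$ for $d=8$, $3\le\frac72$ for $d=9$, and $\frac{d+2}3\le\frac d2-1$ for $d\ge10$. Splitting serves big vertices perfectly. The degrees that need thought are $4$ and the *small odd* degrees $3,5,7$.

## 4. Free edges, late edges and blocks

**Step: degree-4 vertices that are easy.** Some end-edges at a degree-4 vertex can wait until the end, because a rainbow vertex satisfies the thread condition there whatever color is used, or nearly so.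

**Definition (free edges; $R$ and $S$).** An edge at a degree-4 vertex $v$ is *free* if it is an end-edge of a thread with $k\ge3$; or of a thread with $k=2$ that is closed or whose other end has degree $\ne4$; or of a thread with $k=1$ whose other end has degree $4$ or is big. $R$ is the set of degree-4 vertices with a free edge, $S$ the set of the other degree-4 vertices.

If two triangles share a vertex $v$, then $v$ has degree $4$, all its edges are free and $v\in R$. In $K_5$ all vertices are in $S$.

Going through the definitions, every edge at $v\in S$ is exactly one of:

* *hard*: a leaf edge, or a direct edge to a small odd vertex;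
* *core*: a direct edge to a vertex of $S$;
* *soft*: an end-edge of a $k=1$ thread to a small odd vertex;
* *neutral*: a direct edge to $R$ or to a big vertex, or an end-edge of a $k=2$ thread to another degree-4 vertex.

Let $h(v)$ be the number of hard edges and $\kappa(v)$ the number of core edges at $v$. The center of $K_{1,4}$ has $h=4$; in $K_5$ every vertex has $h=0,\kappa=4$.

**Step: threads with $k=2$.** Their end colors must differ, so they cannot simply be contracted. We sort them.

* *F-threads*: two distinct ends of degree $3$. Let $W$ be the set of degree-3 vertices all of whose three edges are end-edges of F-threads.
* *44-threads*: two distinct ends of degree $4$.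
* *c3* and *c4*: closed at a vertex of degree $3$, respectively $4$.
* *L-threads*: all others. One end-edge is called *late*, the other *early*. If some end has degree $7$ or is big, the late end is such an end. Otherwise, if some end has degree $5$, the late end is such an end. Otherwise the ends have degrees $3$ and $4$, and the late end is the one of degree $3$. If the thread is closed, one of its two end-edges is chosen as late.

The late edge will be colored after the early one. Note three consequences. A degree-4 end of an L-thread is the early end, its edge there is free (the other end has degree $\ne4$), and it lies in $R$. If the late end has degree $3$, the early end has degree $4$. If the late end has degree $5$, the early end has degree $3$, $4$ or $5$.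

For example, the house has one F-thread and $W=\emptyset$. Two vertices joined by three threads with $k=2$ are both in $W$. A thread with $k=2$ from a degree-3 vertex $w$ to a degree-4 vertex $v$ is an L-thread, late at $w$, and $v\in R$.

An L-thread with late end $w$, $d(w)=5$, is *contracted* if $w$ has exactly one late edge and the early end is a vertex $\ne w$ of degree $3$ or $5$. (If two degree-5 vertices are joined by one $k=2$ thread and have no other L-threads, this thread is contracted.)

**Step: groups and blocks.** We will split vertices of degree $5$, $7$ and big vertices into blocks. Multiple edges between a block and a whole degree-4 vertex could spoil the edge-coloring, so blocks are chosen with care.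

**Definition (groups).** For a small odd vertex $w$ and $v\in S$, the *group* of $v$ at $w$ is the set of edges at $w$ that lead to $v$ directly or by a $k=1$ thread.

Groups at $w$ are disjoint, have size at most $4$, and contain no late edges, since late edges belong to $k=2$ threads. If $v\in S$, $d(w)=3$, and $v,w$ lie in a triangle $vsw$ with $d(s)=2$, then the group of $v$ at $w$ contains $wv$ and $ws$.

Big vertices: partition the edges into $\lceil d/3\rceil$ blocks of size at most $3$, arbitrarily.

**Lemma 6.** At every vertex $w$ of degree $5$ or $7$ blocks can be chosen, with the sizes listed in the proof, so that:

**(B)** if two edges of one group lie in the same block, then some block consists of exactly three edges, all of that group, or some block consists of exactly two edges, both of that group.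

**Proof.** *Let $d(w)=5$.* Let $t$ be the number of late edges at $w$; the other $5-t$ edges are *early-colored*.

* $t=0$: blocks of sizes $3,2$. If some group has at least three edges, the 3-block consists of three of them; two edges of another group in one block then form the 2-block. Otherwise all groups have at most two edges and there are at most two groups of size $2$. Choose the 3-block to contain at most one edge of each group (one from each group of size two, and further edges as needed). Two edges of one group in one block then form the 2-block.
* $t=1$, and the thread of the late edge $e$ is contracted: blocks $\{x_1,x_2,e\}$ and $\{y_1,y_2\}$, where $x_1,x_2$ are not in a common group unless all four early-colored edges form one group. This is possible, because if every two of the four were in a common group, all four would be, as groups are disjoint. If a block contains two edges of one group, then $\{y_1,y_2\}$ is a block of exactly two edges of that group.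
* $t=1$, not contracted: the early-colored edges in blocks of sizes $2,2$. $t=2$: blocks $2,1$. $t=3$: one block of size $2$. $t=4$: one block of size $1$. $t=5$: no blocks. Here late edges are in no block. Blocks have size at most $2$, so (B) is clear.

*Let $d(w)=7$.* Blocks of sizes $3,3,1$, late edges included, except in one case. If no group has three edges, there are at most three groups of size $2$; put the two edges of each of them in different 3-blocks. Then no block contains two edges of one group. If some group has at least three edges, let three of them be a block and consider the other four edges.

* If at least three of the four are in one group, three such edges form the second 3-block.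
* If exactly one pair of the four lies in a common group, put one edge of this pair in the singleton block.
* If two disjoint pairs of the four lie in different common groups, use blocks of sizes $3,2,2$, the 2-blocks being these pairs. Call $w$ *split* in this case. All seven edges at a split vertex are in groups, so they are direct or belong to $k=1$ threads.
* If no two of the four lie in a common group, divide them arbitrarily as $3,1$.

These cases are exhaustive: the four edges fall into classes of sizes $4$; $3,1$; $2,2$; $2,1,1$; or $1,1,1,1$. In each case a block with two edges of one group consists entirely of edges of that group and has size $3$ or $2$. $\square$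

For instance, if $d(w)=5$, $t=0$, with groups $\{x_1,x_1'\}$, $\{x_2,x_2'\}$ and a fifth edge $z$, then $\{x_1,x_2,z\},\{x_1',x_2'\}$ is a valid choice.

For later use: if colors are distinct in each block of a degree-7 vertex $w$, then $n_w\le3$, as there are three blocks. If $w$ is not split, a color with $n_w=3$ is the color of the singleton block, so there is at most one such color and
$$|L_w|\ge3\qquad(d(w)=7,\ w\text{ not split}). \tag{3}$$

## 5. Which degree-4 vertices stay whole

We now decide which vertices of $S$ stay whole and which are cut. (Vertices of $R$ are easy: their free edges are left out and chosen last.)

**Definition (blocked vertices, pairs, types).** $v\in S$ is *blocked* if for some $w$ of degree $5$ or $7$ two edges of its group lie in one block, or if for some $w$ of degree $3$ its group has three edges. A *pair* of $v$ is a group of $v$ of exactly two edges at a degree-3 vertex. Since $G$ is simple, a pair is *DS* (one direct edge, one $k=1$ thread) or *SS* (two $k=1$ threads). A non-blocked $v\in S$ has type T1, T2, T3 if it has $0,1,2$ pairs.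

If $v$ has a leaf and is joined to a degree-3 vertex $w$ by a direct edge and two $k=1$ threads, then $v$ is blocked. If $v\in S$ and $w$ of degree $3$ are in a triangle $vsw$ with $d(s)=2$ and the third edge at $w$ goes elsewhere, they give a DS pair. Each pair uses two of the four edges at $v$, so T2 has $\kappa\le2$ and T3 has $\kappa=0$.

What must hold? A cut vertex $v$ may become defective with repeated color on the edge $f_v$ that was cut off. By (C2) its other direct and leaf edges must not lead to leaves or small odd vertices, so only $f_v$ may be hard; and they should not lead to other possibly defective cut vertices. So $v\in U$ should have at most one edge that is hard or leads to $U$. A whole vertex should have at most two neighbors in $Q$, and none if it has a pair. The numbers below encode this.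

**Partition $S=U\cup Q$.** Let $d_U(v),d_Q(v)$ count the core edges from $v$ to $U$ and to $Q$. Forced into $Q$ are: blocked vertices; T1 with $h(v)\ge2$ (then $\kappa\le2$); T2 with $\kappa=0$. Forced into $U$ are the T3-vertices. The remaining vertices are unforced and get integers $(\alpha,\beta)$:

* T1, $h=1$: $(0,2)$;
* T1, $h=0$: $(1,2)$;
* T2, $\kappa=1$: $(0,0)$;
* T2, $\kappa=2$: $(1,0)$.

In each case $\kappa(v)\le\alpha(v)+\beta(v)+1$: the bounds read $\kappa\le3$, $\kappa\le4$, $\kappa\le1$, $\kappa\le2$.

**Lemma 7.** There is a partition $S=U\cup Q$ respecting the forced vertices with $d_U(v)\le\alpha(v)$ for every unforced $v\in U$ and $d_Q(v)\le\beta(v)$ for every unforced $v\in Q$.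

**Proof.** Among all partitions respecting the forced vertices, minimize
$$e(U)+e(Q)+\sum_{v\in U\text{ unforced}}(\beta(v)-\alpha(v)),$$
where $e$ counts the core edges inside. If $v\in U$ is unforced with $d_U(v)\ge\alpha+1$, then $d_Q(v)\le\kappa-\alpha-1\le\beta$, and moving $v$ to $Q$ changes the value by $-d_U+d_Q-(\beta-\alpha)\le-(\alpha+1)+\beta-\beta+\alpha=-1$. If $v\in Q$ is unforced with $d_Q(v)\ge\beta+1$, then $d_U(v)\le\alpha$, and moving $v$ to $U$ changes the value by $-d_Q+d_U+(\beta-\alpha)\le-1$. Both contradict minimality. $\square$

For $K_5$ all vertices are T1 with $h=0$, and with $|U|=m$ the quantity is $\binom m2+\binom{5-m}2+m$, that is $10,7,6,7,10,15$ for $m=0,\dots,5$. So $|U|=2$, $|Q|=3$, as in our coloring.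

Fix such a partition. We read off:

* $d_U(v)\le1$ for all $v\in U$, and every core edge inside $U$ joins two vertices of kind (T1, $h=0$) or (T2, $\kappa=2$), the kinds with $\alpha=1$ (T3 has $\kappa=0$).
* T1-vertices in $Q$ have $d_Q\le2$ (if forced, because $\kappa\le2$).
* T2-vertices in $Q$ have $d_Q=0$.
* T2-vertices in $U$ have $\kappa\ge1$.

**Modes of $v\in U$.** We now choose the edge to be cut off. A pair would create parallel edges, and a DS pair gets a special treatment.

* *Mode S*: $v$ is T2 or T3 and has a DS pair. Fix one, with direct edge $x=vw$ and thread $v\,s\,w$, $f=vs$, $f'=sw$. Name the other two edges at $v$ as $r,r'$ so that $r'$ is neither hard nor a core edge to $U$. This is possible. If $v$ is T2 with $\kappa=1$, then $d_U(v)=0$; let $r'$ be the core edge. If $v$ is T2 with $\kappa=2$, both edges are core and at most one goes to $U$; if one does, it is $r$. If $v$ is T3, the second pair contains a soft edge; let it be $r'$.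
* *Mode H*: not mode S, and $h(v)=1$. Let $f_v$ be the hard edge.
* *Mode 0*: not mode S, and $h(v)=0$. If $v$ has a core edge $vu$ with $u\in U$ (it is unique), put $f_v=vu$; otherwise $f_v$ is any edge at $v$.

These modes cover $U$. Indeed, a vertex of $U$ not in mode S is T1 with $h\le1$; or T2 with an SS pair, where two edges are soft and at least one is core, so that $h\le1$, with $h=1$ only if $\kappa=1$; or T3 with two SS pairs, where $h=0$. In mode H, $v$ is therefore (T1, $h=1$) or (T2, $\kappa=1$), so $d_U(v)=0$. Consequently:
$$\text{each end } v \text{ of a core edge } vu \text{ inside } U \text{ is in mode 0 with } f_v=vu, \text{ or in mode S with } r=vu. \tag{4}$$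
(In mode S neither $x$, nor $f$, nor $r'$ is a core edge to $U$.)

## 6. The auxiliary multigraph

**Step: construction of $G'$.** A *pendant edge at* an atom is an edge whose other end is a new vertex of degree $1$. The vertices of $W$ do not occur in $G'$; they are colored at the very end. The edges of $G'$ are:

* direct edges and leaf edges;
* for a $k=1$ thread, one edge (contraction); exceptions: if both ends have degree $4$, no edge; if the ends have degree $4$ and big, a pendant edge at the big end;
* for an F-thread, one edge (contraction) if no end is in $W$; a pendant edge at the non-$W$ end if exactly one end is in $W$; nothing if both are;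
* for a 44-thread, a path of length $2$ through a new vertex, one edge for each end-edge;
* for a c3, two pendant edges; for a c4, nothing;
* for an L-thread, one edge (contraction) if it is contracted; otherwise a pendant edge at the early end for the early edge, if that end has degree $\ne4$, and nothing else;
* for a thread with $k\ge3$, a pendant edge at each end of degree $\ne4$, one for each end-edge.

The vertices of $G'$ coming from branch vertices are called *atoms*: one for each degree-3 vertex not in $W$; one for each $v\in R$, carrying its at most three non-free edges; one for each block of a vertex of degree $5$, $7$ or big; one for each $v\in Q$, with all its four edges. For $v\in U$: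

* in mode H or 0 there is an atom with the three edges $\ne f_v$, while the $v$-end of $f_v$ becomes a new vertex of degree $1$; except that if $f_v=f_u=vu$ with both ends in mode 0, the edge $vu$ is deleted from $G'$;
* in mode S there is an atom with the edges $x,r,r'$, and the contracted edge of the thread $f,f'$ is deleted (also at $w$).

Consulting the lists, these are the edges at branch vertices that are *not* represented in $G'$: free edges; late edges of L-threads that are not contracted; deleted edges $vu$ with both ends in mode 0; the edges $f,f'$ of mode-S vertices; all edges at vertices of $W$.

For $K_5$, the edge between the two vertices of $U$ is deleted, and $G'=K_5^-$, where $K_5^-$ denotes $K_5$ minus an edge. For two triangles sharing a vertex, $G'$ is one atom without edges.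

**Lemma 8.** (P1) $G'$ is loopless. (P2) Vertices of $Q$ have degree exactly $4$ in $G'$, all other vertices degree at most $3$; vertices that are not atoms have degree at most $2$. (P3) A $G'$-edge between two vertices of $Q$ is a core edge. (P4) Parallel edges at $v\in Q$ belong to one group of $v$, and their common other end is an atom of the corresponding small odd vertex. (P5) In a component of $G'$ isomorphic to $K_5^-$, the three degree-4 vertices are in $Q$ and the other two are not.

**Proof.** (P1) Direct edges, contracted $k=1$ threads, contracted F-threads and contracted L-threads have distinct ends in $G$, hence distinct atoms as ends (or a new vertex, where an end was cut off). All other edges have an end that is a leaf or a new vertex.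

(P2) An atom has at most one $G'$-edge for each edge of $G$ that it carries, so atoms outside $Q$ have degree at most $3$. All edges at vertices of $S$ (hard, core, soft, neutral) are represented in $G'$ except for the deletions, and only threads of mode-S vertices and edges inside $U$ are deleted. None of these is at a vertex of $Q$. Leaves and new vertices have degree $1$, or $2$ in the middle of a 44-thread.

(P3) The other edges at vertices of $S$ lead to leaves, small odd vertices, $R$, big vertices or middle vertices of 44-threads.

(P4) To a given vertex of $S$, $R$ or a big vertex, $v$ has at most one $G'$-edge, a direct one: a $k=1$ thread to a degree-4 or big vertex would be free at $v\in S$, and 44-threads become paths with their own middle vertices. New vertices have at most one edge to $v$, and so do leaves. So parallel edges go to an atom of a small odd vertex $w$, directly or by $k=1$ threads (a $k=2$ thread from $v$ to a small odd vertex would be free at $v$). They are edges of the group of $v$ at $w$.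

(P5) $K_5^-$ has three vertices of degree $4$ and two of degree $3$; use (P2). $\square$

## 7. A 4-edge-coloring of the auxiliary multigraph

Besides Shannon's theorem we use two published theorems. The *core* of a graph is the subgraph induced by its vertices of maximum degree; the core of $K_5^-$ is a triangle.

**Fournier's theorem (1977).** A simple graph whose core is a forest has $\chi'=\Delta$.

**Theorem of Cranston and Rabern** (The Hilton–Zhao conjecture is true for graphs with maximum degree 4, SIAM J. Discrete Math. 33 (2019)). If a connected simple graph $H$ has $\Delta(H)=4$ and its core has maximum degree $2$, then $\chi'(H)>4$ if and only if $H$ is *overfull*, i.e. $|E(H)|>4\lfloor|V(H)|/2\rfloor$.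

For example, $K_5^-$ is overfull: $9>4\cdot2$.

**Proposition 9.** Let $G''$ be $G'$ minus all components isomorphic to $K_5^-$. Then $G''$ is properly 4-edge-colorable.

The proof occupies most of this section. Suppose the claim fails, and let $H\subseteq G''$ be a minimal subgraph, without isolated vertices, that is not 4-edge-colorable. Then $H$ is connected and every proper subgraph of $H$ obtained by deleting edges is 4-edge-colorable.

**Step: local structure of $H$.** We collect four reducible configurations; "coloring" means proper edge-coloring with $1,2,3,4$.

* **(H1)** Every edge of $H$ is adjacent to at least four other edges of $H$.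
* **(H2)** Two vertices of $H$-degree at most $3$ are not joined by two or more edges.
* **(H3)** If $d_H(v)=4$, no $\pi$ with $d_H(\pi)=3$ is joined to $v$ by three edges.
* **(H4)** There is no $v$ with $d_H(v)=4$ having two parallel edges $x,f$ to $w$, an edge $y$ to $Y$ and an edge $g$ to $Z$, where $w,Y,Z$ are distinct and all of $H$-degree at most $3$.

**Proof of (H1)–(H3).** (H1): otherwise color $H-e$; some color is left for $e$. (H2): delete all edges joining the two vertices and color the rest. If there were two of them, each end has at most one other edge, so at least two colors are available for both edges. If there were three, they are all the edges at both ends, and any three colors do. (H3): delete the three edges, color the rest, and give the three edges the three colors other than that of the fourth edge at $v$. $\square$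

**Proof of (H4).** Suppose there is such a $v$. Take a coloring $\varphi$ of $H-y$, let $M(\cdot)$ denote the sets of missing colors in it, and let $\varphi(x)=1$, $\varphi(f)=2$, $\varphi(g)=3$, so $M(v)=\{4\}$. In $H-y$ the vertex $Y$ has degree at most $2$, so $|M(Y)|\ge2$; and $4\notin M(Y)$, since otherwise $y$ could be colored $4$. For $i\in\{1,2,3\}$ the vertex $v$ is an end of a path $P_i$ that is a component of the subgraph of colors $i$ and $4$.

(A) *If $i\in M(Y)$, then $Y$ is the other end of $P_i$.* Indeed, $Y$ sees $4$ and not $i$, so it is an end of an $(i,4)$-path. If this is not $P_i$, it avoids $v$; swap the two colors on it. Then $4$ is missing at $Y$ and at $v$, and $y$ can be colored $4$, a contradiction.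

As $M(Y)\subseteq\{1,2,3\}$ has at least two elements, it contains $1$ or $2$. By the symmetry of $x,f$ assume $1\in M(Y)$. If $4\in M(w)$, set $y:=1$, $x:=4$; this colors $H$, a contradiction. So $w$ sees $1,2,4$, and $M(w)=\{3\}$, as $d_H(w)\le3$.

Suppose $3\in M(Y)$. By (A), $P_3$ has ends $v,Y$, so the $(3,4)$-path starting at $w$ is another component and avoids $v$ and $Y$. Swap it. Now $w$ misses $4$, and nothing changed at $v$ and $Y$. Set $y:=1$, $x:=4$, a contradiction. So $M(Y)=\{1,2\}$.

If $4\in M(Z)$, set $y:=1$, $x:=3$, $g:=4$. At $v$ the colors are $3,2,1,4$; $w$ missed $3$, $Y$ missed $1$, $Z$ missed $4$. So $H$ is colored, a contradiction. Otherwise $Z$ sees $4$. As $M(Z)\ne\emptyset$ and $3\notin M(Z)$ (the edge $g$ has color $3$), some $i\in\{1,2\}$ is in $M(Z)$. Since $i\in M(Y)$, by (A) the path $P_i$ has ends $v,Y$, and it contains $w$, via $x$ if $i=1$ and via $f$ if $i=2$. So the $(i,4)$-path starting at $Z$ is another component and avoids $v,Y,w$. Swap it. Now $Z$ misses $4$, and nothing changed at $v,Y,w$. Set $y:=1$, $x:=3$, $g:=4$, a contradiction. $\square$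

**Step: degree-4 vertices of $H$ are T1.** Let $d_H(v)=4$. By (P2), $v\in Q$, and all its $G'$-edges are in $H$.

*$v$ is not blocked.* Suppose it is. If its group at a degree-3 vertex $w$ has three edges, then the atom of $w$ has $H$-degree $3$ and is joined to $v$ by three edges, contrary to (H3). Otherwise (B) applies. If some block consists of exactly three edges of a group of $v$, the same contradiction arises. If some block consists of exactly two edges, both of a group of $v$, then this block is a vertex of degree $2$ with both edges going to $v$; such an edge is adjacent only to the three other edges at $v$, contrary to (H1).

*$v$ is not T2.* A T2-vertex in $Q$ has $d_Q(v)=0$, so by (P3) and (P2) its neighbors in $G'$ have degree at most $3$. It has one pair, at some degree-3 vertex $w$. Its other two edges do not go to the atom of $w$, since the group at $w$ has exactly two edges. They go to distinct vertices: otherwise, by (P4), they would be in a common group with both edges at one atom, so $v$ would be blocked or have a second pair. This is the configuration of (H4), a contradiction.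

*$v$ is not T3*, as T3-vertices are in $U$.

So $v$ is T1 and not blocked. Two parallel edges at $v$ would, by (P4), be two edges of a group of $v$ at one atom: in one block at a vertex of degree $5$ or $7$ (then $v$ is blocked), or at a degree-3 vertex (then $v$ has a pair or is blocked). So $v$ has no parallel edges. With (H2), $H$ is simple. By (P3) and $d_Q(v)\le2$, every degree-4 vertex of $H$ has at most two neighbors of $H$-degree $4$.

**Step: $H$ is $K_5^-$.** By Shannon's theorem $\Delta(H)=4$, since $\Delta\le3$ would give $\chi'(H)\le4$. So the core of $H$ consists of the degree-4 vertices and has maximum degree at most $2$. If it had maximum degree at most $1$, it would be a forest and Fournier's theorem would give $\chi'(H)=4$. So the core has maximum degree exactly $2$, and by the theorem of Cranston and Rabern $H$ is overfull.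

Put $n=|V(H)|$. As $|E(H)|\le2n$, overfullness excludes even $n$. So $n$ is odd, $|E(H)|>2(n-1)$, i.e. $|E(H)|\ge2n-1$, and
$$\sum_{u}(4-d_H(u))=4n-2|E(H)|\in\{0,2\}.$$
The value $0$ is impossible, since then $H$ would be its own core and 4-regular. Every degree-4 vertex has at least two neighbors of smaller degree, so there are at least two vertices of smaller degree; hence there are exactly two, both of degree $3$, and $q=n-2$ vertices of degree $4$. Counting the edges between the two kinds, $2q\le6$. A simple graph with a degree-4 vertex has $n\ge5$, so $q=3$, $n=5$, $|E(H)|=9$. Thus $H=K_5^-$, with degree-4 vertices $r,s,t\in Q$ and degree-3 vertices $p,p'$.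

If $p\in Q$, then $r$ has the three neighbors $s,t,p$ in $Q$, contrary to $d_Q(r)\le2$; likewise for $p'$. So $p,p'\notin Q$ have degree at most $3$ in $G'$, all edges of $G'$ at the five vertices are in $H$, and $H$ is a component of $G'$ isomorphic to $K_5^-$. This contradicts $H\subseteq G''$ and proves Proposition 9. $\square$

**Step 1 (coloring of $G'$).** Color $G''$ properly. In each $K_5^-$-component, with $r,s,t\in Q$ and $p,p'\notin Q$, let $A,B,C,D$ be the four colors and put
$$rs,st,rt:=A;\qquad pr,ps,pt:=B,C,D;\qquad p'r,p's,p't:=C,D,B .$$
This is proper at $p,p'$, and both miss $A$. Call $r,s,t$ *exceptional*: each has $A$ twice and two other distinct colors. So the coloring of $G'$ is proper at every vertex that is not exceptional. Every edge of $G$ at a branch vertex that is represented in $G'$ gets the color of its $G'$-edge; for a contracted thread, both end-edges get it.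

## 8. Coloring the remaining edges at branch vertices

By the list in Section 6 we still have to color free edges, deleted edges inside $U$, late edges, the edges $f,f'$, and the edges at $W$. We also have to make the end colors of contracted $k=2$ threads different.

**Step 2 (free edges and deleted edges inside $U$).** For $v\in R$, the non-free edges lie at one atom and have distinct colors; color the free edges so that $v$ is rainbow. For each deleted edge $vu$ with both ends in mode 0, give it the color missing at the atom of one chosen end $v$; then $v$ is rainbow.

In $K_5$ this gives the deleted edge the color $A$, as in Section 2.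

**Step 3 (late edges).** The aim is that the late color differs from the early one, and that there is enough room at the late end. Let $a$ be the color of the early edge of the thread in question, known from $G'$, or from Step 2 if the early end has degree $4$.

* *Degree $7$ or big.* Color the late edges one by one, avoiding the at most two other colors in the block and $a$.
* *Degree $3$*, with $l$ late edges. Each late edge has at least $4-(3-l)=l+1$ colors that are not on already colored edges at the vertex, hence at least $l$ such colors different from its $a$. So distinct choices can be made greedily. (If the vertex is the $w$ of a mode-S vertex, the edge $f'$ is still uncolored, which only helps.)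
* *Degree $5$, $t=1$, contracted thread*, with blocks $\{x_1,x_2,e\},\{y_1,y_2\}$ and $G'$-color $c$ of $e$. No color occurs three times on $x_1,x_2,y_1,y_2$, so at most two colors occur twice and at least two colors occur at most once on them. Choose one of these, $c''\ne c$, and recolor $e$ at $w$ with $c''$. Then $n_w\le2$. Since $c$ is not on $x_1,x_2$ and at most once on $y_1,y_2$, now $n_w(c)\le1$, i.e. $c\in L_w$. At the early end the color remains $c$.
* *Degree $5$, $t=1$, not contracted* (so the early end has degree $4$, or the thread is closed). The other four edges lie in blocks $2,2$, so again at least two colors occur at most once on them. Give $e$ such a color $\ne a$. Then $n_w\le2$.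
* *Degree $5$, $t\ge2$.* Use Lemma 10. Its hypothesis holds, as the early-colored edges lie in blocks $2,1$, or there are at most two of them, so no color occurs three times on them.

We recall Hall's theorem: a bipartite graph has a matching covering one side $X$ if and only if every $Y\subseteq X$ has at least $|Y|$ neighbors.

**Lemma 10.** Let $d(w)=5$, with $t\ge2$ late edges and prescribed colors $a_1,\dots,a_t$, the other $5-t$ edges colored, no color three times. The late edges can be colored so that the $j$-th color is $\ne a_j$, $n_w\le2$, and either $|L_w|\ge3$, or $a_1=\dots=a_t=c$ for some color $c$ with $n_w(c)=0$.

**Proof.** Let $M$ be the set of colors unused so far and $D$ the number of colors used twice so far. As $5-t\le3$, $D\in\{0,1\}$. Exactly $5-t-D$ colors are used, so $|M|=t-1+D\le t$. Suppose the colors of $M$ can be assigned to distinct late edges, the $j$-th edge not receiving $a_j$. If $D=1$, all late edges are colored. If $D=0$, one late edge remains; give it any color $\ne a_j$. In both cases the multiplicities of the colors at $w$ are $2,1,1,1$, so $n_w\le2$ and $|L_w|=3$.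

When does the assignment fail? Each late edge forbids one color, so a subset of $M$ of size at least $2$ has all $t\ge|M|$ late edges as neighbors. By Hall's theorem, with $X=M$, failure occurs only if some $c\in M$ is forbidden for all late edges, i.e. all $a_j=c$. Then color the late edges with the three colors $\ne c$ so that each is used at most twice at $w$ in total. This is possible: so far no color is used more than twice and $c$ is not used, and $5\le6$. So $n_w(c)=0$. $\square$

**Step 4 (degree-3 vertices not in $W$).** Now the edges $f,f'$ are colored, and each F-thread with no end in $W$ is recolored at one end. A degree-3 vertex outside $W$ is an end of at most two F-threads. So the F-threads with no end in $W$ form a loopless multigraph of maximum degree at most $2$ on these vertices; its components are paths and cycles (possibly of length two), and we orient it with all outdegrees at most $1$. A thread oriented away from $u$ is an *out-thread* of $u$.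

(i) *Let $w$ be the vertex $w$ of a mode-S vertex $v$.* Then $w$ determines $v$, since two of its three edges are in $v$'s group. Let $z$ be the third edge at $w$, and rename colors so that $c(x)=1$. Let $c(z)=\zeta$; then $\zeta\ne1$, by properness at the atom of $w$, or by Step 3 if $z$ is late. Let $c(r)=A$, $c(r')=C$, and let $\sigma$ be the color missing at the atom of $v$; so $1,A,C,\sigma$ are the four colors.

* $z$ is not an end-edge of an out-thread of $w$, and $\zeta\ne\sigma$: put $f=f'=\sigma$. Then $v$ is rainbow and $w$ has three distinct colors $1,\zeta,\sigma$.
* $z$ is not an end-edge of an out-thread of $w$, and $\zeta=\sigma$: put $f=A$, $f'=C$. Then $w$ has the colors $1,\sigma,C$ and misses $A$, and $v$ is defective with $A_v=A$.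
* $z$ is an end-edge of an out-thread of $w$: recolor $z$ at $w$ and color $f'$ with the two colors $\notin\{1,\zeta\}$, so that $w$ misses $\zeta$. If $\sigma\ne\zeta$, choose $f'=\sigma$ and put $f=\sigma$. If $\sigma=\zeta$, put $f=\zeta$. In both cases $f=\sigma$, so $v$ is rainbow.

(ii) *Let $u\notin W$ be any other degree-3 vertex with an out-thread*, and let $g$ be its end-edge at $u$, with $G'$-color $\varphi$. Recolor $g$ by the color missing at $u$. Now $u$ misses $\varphi$.

Each thread is recolored at its tail only. In (i) too, the recolored $z$ gets a color different from its $G'$-color $\zeta$, and $w$ misses $\zeta$ afterwards.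

**Step 5 (the vertices of $W$).** They are colored one by one with the following lemma.

**Lemma 11.** Given colors $c_i\ne m_i$ ($i=1,2,3$), there are distinct colors $g_1,g_2,g_3$, with remaining color $m$, such that $g_i\ne c_i$ and $\{g_i,m\}\cap\{c_i,m_i\}\ne\emptyset$ for all $i$.

**Proof.** Let $P_i=\{c_i,m_i\}$. If $c_1=c_2=c_3$, let $m$ be this color and $g_1,g_2,g_3$ the others in any order.

Otherwise, suppose some $m$ lies in all $P_i$. We need a bijection from the three slots to the three colors $\neq m$ with $g_i\ne c_i$. Each slot forbids at most one color, so one or two slots have at least two allowed colors; and not all three slots forbid the same color, so all three slots together allow all three colors. Hall's theorem applies.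

Otherwise no color lies in all three $P_i$. There are six incidences and four colors, so some color lies in exactly two of the $P_i$; after renumbering, $m\in P_1\cap P_2$, and if $c_1=c_2$ we choose $m:=c_1$. Then $m\notin P_3$. Put $g_3=m_3$, which is $\neq c_3$, $\ne m$, and lies in $P_3$. The other two colors can be assigned to $g_1,g_2$ with $g_i\ne c_i$: this could fail only if both slots forbid the same one of these two colors, i.e. $c_1=c_2\ne m$, which our choice of $m$ excludes. For $i=1,2$ the color $m$ is in the intersection. $\square$

For the vertex of $W$ being colored, $g_i$ is the color of its $i$-th edge, $c_i$ the color at the other end of the $i$-th F-thread, and $m_i$ the missing color of that other end. These are final if the other end is not in $W$ or is already colored. If the other end is in $W$ and not yet colored, use arbitrary dummy values $c_i\ne m_i$; the thread is then taken care of when its other end is colored.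

As an example, let $u,w$ be joined by three $k=2$ threads. For $u$ take dummies $c_i=1$, $m_i=2$; the lemma allows $m=1$ and colors $2,3,4$. For $w$ then $(c_i)=(2,3,4)$, $m_i=1$, and $m=1$, $(g_i)=(3,4,2)$ works. The threads are colored $2,1,3$; $3,1,4$; $4,1,2$.

All edges at branch vertices are now colored. Note for the verification: direct and leaf edges are never recolored, and after Step 3 only end-edges of F-threads and the edges $f,f'$ are colored or recolored.

## 9. Room at the vertices, and the neighbors of defective vertices

**Step: (C0).** Degree $3$: the three colors are distinct, by properness at the atom, Step 3, Step 4 and, for $W$, Lemma 11. Degree $5$: $n_w\le2$, by the blocks $3,2$ if $t=0$ and by Step 3 otherwise. Degree $7$: $n_w\le3$, by the three blocks. Big: by (2). Degree $4$: vertices of $R$ and non-exceptional vertices of $Q$ are rainbow; exceptional vertices are defective; a vertex of $U$ is rainbow or defective, because its atom has three distinct colors and one more edge is added.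

**Step: (C1).** For degree $3$, $L_v$ is the missing color, which is $\ne a$. For degrees $4$, $5$, $7$ (not split) and big vertices, $|L_v|\ge3,2,3,4$ by Lemma 5, (3) and (2). Split degree-7 vertices have no thread with $k\ge2$.

**Step: (C2).** Defective vertices lie in $U$ or are exceptional. We treat three cases.

*$v\in U$ in mode H or 0, defective.* The three edges of the atom have distinct colors, so $A_v=c(f_v)$. Let $vy$ be a direct or leaf edge of color $\ne A_v$. Then $vy\ne f_v$. In mode H, $f_v$ is the only hard edge; in mode 0 there is none. So $vy$ is not hard; hence it is not a leaf edge, and $y\in R$, or $y$ is big, or $y\in S$. If $y\in S$, then $y\in Q$: in mode H we have $d_U(v)=0$, and in mode 0 a core edge from $v$ to $U$ would be $f_v$. If $y\in R$ or $y$ is a non-exceptional vertex of $Q$, it is rainbow and $\varepsilon_y=-1$. If $y$ is big, $\varepsilon_y\le-1$. If $y$ is exceptional with double color $A$, then the atom of $v$, being a neighbor of $y$ in $G'$ that is not in $Q$, is $p$ or $p'$ of that component and misses $A$. As $v$ is defective, $A_v$ is a color on that atom, so $A_v\neq A$, $n_y(A_v)\le1$ and $\varepsilon_y(A_v)\le-1$.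

*$v\in U$ in mode S, defective.* By Step 4, $A_v=c(f)=c(r)=A$, so the direct or leaf edges of other colors are among $x,r'$. For $x=vw$: $w$ misses $A$, so $\varepsilon_w(A)=-\frac32$. The edge $r'$ is not hard, so it is not a leaf edge; if it is direct, it does not go to $U$ or to a small odd vertex, so its end is in $R$, big, or in $Q$. This end is not exceptional: otherwise the atom of $v$ would be $p$ or $p'$, all of whose neighbors are in $Q$, whereas $x$ joins it to the atom of the degree-3 vertex $w$. So the end is rainbow or big, with excess of $A$ at most $-1$.

*$v$ exceptional*, say $v=r$ (the same for $s,t$), with $A_v=A$. The edges of color $\neq A$ at $r$ are those giving $rp,rp'$ in $G'$. The vertex $p$ has degree $3$ in $G'$, so by (P2) it is an atom of some branch vertex $P$, and the edge is direct or comes from a $k=1$ thread. In the latter case (C2) does not concern it. So let it be a direct edge $rP$. All three $G'$-edges at $p$ go to $r,s,t$, and $p$ misses $A$.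

* $d(P)=3$: all edges of $P$ are at $p$ and lead to $Q$. So $P$ has no F-thread and is not the $w$ of a mode-S vertex, its colors were not changed, and $n_P(A)=0$.
* $d(P)=5$: a 3-block occurs only if $t=0$ or in the contracted case. In the latter it contains the edge of the contracted thread, which goes to an atom of a vertex of degree $3$ or $5$, not to $Q$. So $t=0$, the other block has two distinct colors, and $n_P(A)\le1$.
* $d(P)=7$: $P$ is not split, since the 3-block of a split vertex has all its edges going to one vertex. So the other blocks have sizes $3$ and $1$, and $n_P(A)\le2$.
* $P$ big: $\varepsilon_P\le-1$ by (2).
* $d(P)=4$: then $P\in R\cup U$, only one edge at $P$ is outside the atom $p$, and $n_P(A)\le1$.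

The values of $\varepsilon_P(A)$ are at most $-\frac32,-\frac32,-\frac32,-1,-1$. So (C2) holds for $rP$, and the same argument applies to $p'$.

## 10. Threads with one or two internal vertices

**Step: (C3).** A $k=1$ thread that was contracted and not deleted has $a=a'$. Those not contracted have two ends of degree $4$, or ends of degree $4$ and big. They are free at their degree-4 ends, so each end is in $R$, where it is rainbow and $L$ is everything, or big, where $L$ is everything. The deleted ones are the threads $f,f'$ of mode-S vertices $v$. If $f=f'$, fine. If $f=A$, $f'=C$: $C\in L_v$, as $n_v(C)=1$, and $A\in L_w$, as $w$ misses $A$. If $f=\zeta\ne f'$: $v$ is rainbow, so $f'\in L_v$, and $w$ misses $\zeta$, so $\zeta\in L_w$.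

**Step: (C4).** We go through the kinds of $k=2$ threads.

* *F-threads without end in $W$*, oriented from $u$ to $u'$, with $G'$-color $\varphi$. After Step 4 the color at $u$ is $\ne\varphi$ and $u$ misses $\varphi$, so $\varphi\in L_u$. At $u'$ the color is still $\varphi$. So the end colors differ, and $\varphi$ is in the intersection.
* *F-threads with an end in $W$*: Lemma 11. By Lemma 5, $L$ at a degree-3 vertex is its missing color, so the lemma's conclusion is exactly (C4).
* *44-threads*: $a\ne a'$ by properness at the middle vertex of the path in $G'$. Both ends have $|L|\ge3$; apply Lemma 4 with (C1).
* *c3 and c4*: $a\neq a'$, since a degree-3 vertex has distinct colors, and a degree-4 vertex with a c4 is in $R$, hence rainbow. Both sets in (C4) contain $L_v\ne\emptyset$.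
* *Closed L-threads*: $a\ne a'$ by Step 3, and both sets contain $L_w\neq\emptyset$.
* *Other L-threads*: $a\ne a'$ by Step 3. We distinguish the late end.
  * Degree $7$ or big: a degree-7 late end is not split, since it has a $k=2$ thread. So $|L|\ge3$ there by (3) or (2); apply Lemma 4 with (C1) at the early end.
  * Degree $3$: the early end is in $R$, with $|L|=4$; apply Lemma 4 with (C1) at the late end.
  * Degree $5$, early end of degree $4$: the early end is in $R$, hence rainbow; apply Lemma 4 with (C1) at the late end.
  * Degree $5$, early end of degree $3$ or $5$, $t=1$: the thread is contracted, and the color $c$ at the early end is in $L_w$, so it is in the intersection.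
  * Degree $5$, early end of degree $3$ or $5$, $t\ge2$: by Lemma 10 either $|L_w|\ge3$, and Lemma 4 with (C1) at the early end applies; or the early color is $c$ with $n_w(c)=0$, so $c\in L_w$ is in the intersection.

So (C0)–(C4) hold, and by Lemma 3 the graph $G$ has a strong majority edge-coloring with four colors. This proves Theorem 1. $\blacksquare$
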